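\title{The dihedral genus of a knot can exceed its four-genus}

\begin{abstract}
The $p$-dihedral genus of a Fox $p$-colorable knot is the least genus of a locally flat surface in the four-ball over which some $p$-coloring of the knot extends. Cahn and Kjuchukova asked whether, for odd square-free $p$, it always equals the four-genus. We show that it does not: for every odd square-free $p>1$ there is a knot of four-genus $1$ whose $p$-dihedral genus lies between $2$ and $4$, and among knots of any fixed positive four-genus the $p$-dihedral genus takes arbitrarily large finite values. The examples come from a genus one slice knot by tying a band of its Seifert surface into a knot. The lower bound is a twisted signature of the double cover of the surface exterior.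
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $p>1$ be an odd integer and let
\[
D_p=\langle c,r\mid c^p=r^2=(rc)^2=1\rangle
\]
be the dihedral group of order $2p$. The \emph{rotations} $c^a$ form the cyclic subgroup $\langle c\rangle\cong\mathbb Z_p$, the other elements $c^ar$ are the \emph{reflections}, and conjugation by a reflection inverts every rotation. A (Fox) \emph{$p$-coloring} of a knot $K\subset S^3$ is a surjective homomorphism $\rho\colon\pi_1(S^3\setminus K)\to D_p$ sending meridians to reflections, and $K$ is \emph{$p$-colorable} if it has one.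

By a \emph{surface for $K$} we mean a connected, oriented, locally flat, properly embedded surface $F\subset B^4$ with $\partial F=K$. The coloring $\rho$ \emph{extends over $F$} if it factors through the homomorphism $\pi_1(S^3\setminus K)\to\pi_1(B^4\setminus F)$ induced by inclusion. If some $p$-coloring of $K$ extends over $F$, we call $F$ a \emph{$p$-colored surface}, and we call $K$ \emph{$p$-admissible} if it has a $p$-colored surface. The (topological) \emph{four-genus} $g_4(K)$ is the least genus of a surface for $K$. The (topological) \emph{$p$-dihedral genus} $g_p(K)$ is the least genus of a $p$-colored surface for $K$; we write $g_p(K)<\infty$ to say that $K$ is $p$-admissible.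

A coloring is the monodromy of a principal $D_p$-covering of $S^3\setminus K$, and it extends over $F$ exactly when this covering extends to a principal $D_p$-covering of $B^4\setminus F$. So $g_4$ is the cost of filling the knot, $g_p$ is the cost of filling the knot together with a dihedral covering, and $g_4\le g_p$. In genus zero the covering costs nothing. We quote the following known result without proof.

\begin{theorem}\label{thm:slice}
Let $p>1$ be odd and square-free, and let $K$ be a $p$-admissible knot that is topologically slice, that is, bounds a locally flat properly embedded disk in $B^4$. Then a $p$-colored surface for $K$ can be chosen to be a disk. Hence $g_p(K)=g_4(K)=0$.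
\end{theorem}

One would guess that the same holds in every genus. There is also a warning sign: the surfaces that are easiest to draw are never colored. If $F$ is a Seifert surface whose interior is pushed into $B^4$, then $\pi_1(B^4\setminus F)\cong\mathbb Z$ (Lemma~\ref{lem:pushed}), and $\mathbb Z$ does not surject onto the nonabelian group $D_p$. Cahn and Kjuchukova \cite{CK} posed the following question.

\medskip
\noindent\textbf{Question.} \emph{Let $p>1$ be an odd square-free integer and let $K$ be a $p$-admissible knot. Is $g_4(K)=g_p(K)$?}
\medskip

\subsection{Results}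

The answer is no, for every $p$.

\begin{theorem}\label{thm:main}
Let $P>1$ be odd. There are knots $K_N$ $(N\ge0)$ such that for every square-free divisor $p>1$ of $P$:
\begin{enumerate}
\item[(1)] $K_N$ bounds a smooth genus one Seifert surface, so $g_4(K_N)\le1$;
\item[(2)] $K_N$ is $p$-colorable, its $p$-colorings form one orbit under $\operatorname{Aut}(D_p)$, and they extend over some connected oriented surface in $B^4$;
\item[(3)] $N\le g_p(K_N)\le 2N$.
\end{enumerate}
\end{theorem}

All surfaces constructed in the proof are smooth, and the lower bound in (3) holds for all locally flat surfaces. So Theorem~\ref{thm:main} also holds with both genera defined by smooth surfaces.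

\begin{corollary}\label{cor:answer}
For $N\ge1$ we have $g_4(K_N)=1$. In particular, for every odd square-free $p>1$ there is a $p$-admissible knot $K$ with $g_4(K)=1<2\le g_p(K)\le4$.
\end{corollary}

\begin{proof}
If $K_N$ were slice, Theorem~\ref{thm:slice} would give $g_p(K_N)=0<N$ for any prime $p$ dividing $P$. For the second statement take $P=p$ and $N=2$.
\end{proof}

The strict inequality $g_4(K_2)<g_p(K_2)$ needs only parts (1) and (3). In Section~\ref{sec:disks} we also show directly that $K_N$ is not slice, so that Theorem~\ref{thm:slice} is needed only for the case $g=0$ in part (a) of the next theorem.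

\begin{theorem}\label{thm:more}
Let $p>1$ be odd and square-free.
\begin{enumerate}
\item[(a)] For all integers $g\ge1$ and $n\ge0$ there is a $p$-colorable knot $K$ with $g_4(K)=g$ and $n\le g_p(K)<\infty$. Together with Theorem~\ref{thm:slice}: for given $g$, the equality $g_4=g_p$ holds for all $p$-admissible knots $K$ with $g_4(K)=g$ if and only if $g=0$.
\item[(b)] For every $n\ge1$ there is a knot $K$ with $g_4(K)=1$ and $g_p(K)\in\{n,n+1\}$.
\item[(c)] For odd square-free integers $p_1,\dots,p_r>1$ and $N\ge1$ there is one knot $K$ with $g_4(K)=1$ and $N\le g_{p_i}(K)\le 2N$ for all $i$.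
\end{enumerate}
\end{theorem}

\subsection{The idea, for $p=3$}\label{sec:idea}

Take a flat annulus $A$ with core $\alpha$, and join its two boundary circles by a band, as in Figure~\ref{fig:S} below. Wind the band around $A$ and twist it until the resulting genus one surface $S$ has Seifert matrix $V=\left(\begin{smallmatrix}0&1\\2&1\end{smallmatrix}\right)$. Let $R=\partial S$, and let $\alpha^*$ and $\beta^*$ be small loops around the annulus and around the band. The $3$-colorings of $R$ correspond to surjections from the first homology of the double branched cover onto $\mathbb Z_3$. This group is presented by $V+V^T$: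
\[
3\beta^*=0,\qquad 3\alpha^*+2\beta^*=0 .
\]
Subtracting gives $\beta^*=3\alpha^*$, so the group is $\mathbb Z/9$, generated by $\alpha^*$. It has one surjection onto $\mathbb Z_3$ up to sign, and this surjection kills $\beta^*$ but not $\alpha^*$.

A small loop around a band is a product $\mu_1\mu_2^{-1}$ of meridians of its two edges. If these are colored $c^ar$ and $c^br$, the loop maps to $c^ar\,c^br=c^{a-b}$. So the two edges of the band have the same color, and the two edges of $A$ have different colors. Each fact has a consequence.

Since the edges of the band have the same color, we can cut the band compatibly with the coloring. What remains is the unlink $\partial A$, and $R$ bounds a colored disk.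

Since the edges of $A$ have different colors, the coloring detects a knot tied into $A$. Tie $A$, without twisting, into a knot $L$, and call the new boundary $K$. It still has genus one and Seifert matrix $V$. The exterior of $K$ contains the exterior $E_L$ of $L$, and the meridian of $L$ is the loop $\alpha^*$. This loop has linking number $0$ with $K$, so every abelian representation of the knot group is trivial on $E_L$. The coloring, however, sends $\alpha^*$ to $c^{\pm1}$. The double cover of the exterior of $K$ contains two copies of $E_L$, and the coloring restricts to a character of the double cover that sends their meridians to $\omega=e^{2\pi i/3}$ and $\bar\omega$.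

Now let $F$ be a colored surface of genus $g$ for $K$. The character extends over the double cover $\widetilde X_F$ of the exterior of $F$; this is the only use of the coloring of $F$. With suitably twisted coefficients $\psi$ the second homology of $\widetilde X_F$ has dimension exactly $4g$. On the other hand, the signature of the intersection form on it does not depend on $F$: up to sign, it is the sum of the signatures of the Hermitian matrices $(1-z)V_L+(1-\bar z)V_L^T$ for $z=\omega,\bar\omega$, where $V_L$ is a Seifert matrix of $L$. For a knot $J$ with Seifert matrix $\left(\begin{smallmatrix}1&1\\0&9\end{smallmatrix}\right)$ and $z=\omega$ we have $|1-\omega|^2=3$, and the matrix is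
\[
\begin{pmatrix}3&1-\omega\\1-\bar\omega&27\end{pmatrix},\qquad \det=81-3>0,
\]
which is positive definite; so is its complex conjugate, the matrix for $z=\bar\omega$. If $L$ is the connected sum of $N$ copies of $J$, each of the two copies of $E_L$ contributes $2N$, and
\[
4N=|\operatorname{sgn}^\psi(\widetilde X_F)|\le\dim H_2(\widetilde X_F;\mathbb C_\psi)=4g .
\]
For the upper bound, the two edges of $A$ run parallel to $L$, and two parallel copies of a genus $N$ surface for $L$ carry them back to the edges of the flat annulus at the cost of genus $2N$.

Sections~\ref{sec:colorings}--\ref{sec:surfaces} construct the knots and the colored surfaces. Section~\ref{sec:signatures} develops twisted signatures and runs the argument in the uncolored model case, Section~\ref{sec:lower} proves the lower bound, Section~\ref{sec:disks} treats disks, and Section~\ref{sec:proofs} collects the proofs of the theorems.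

\section{Exteriors, double covers and colorings}\label{sec:colorings}

\subsection{Conventions}

Locally flat surfaces have tubular neighborhoods \cite[Theorem 9.3]{FQ}. Properly embedded surfaces are taken to be products near the boundary, so that they can be glued. We write $\nu(\cdot)$ for a closed tubular neighborhood. The \emph{exterior} is the complement of its interior; it is denoted $E_K$ for a knot or link $K$ and $X_F$ for a surface $F$, and it is homotopy equivalent to the complement. Compact topological manifolds have the homotopy type of finite complexes and satisfy Poincar\'e--Lefschetz duality with local coefficients. The Euler characteristic is denoted $e(\cdot)$.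

An oriented knot $K$ has a meridian $\mu_K$ and a longitude $\lambda_K$ on $\partial\nu K$, with $\operatorname{lk}(\mu_K,K)=1$, $\operatorname{lk}(\lambda_K,K)=0$ and $\lambda_K$ parallel to $K$. With $\partial\nu K$ oriented as the boundary of $\nu K$ we have $\mu_K\cdot\lambda_K=1$. The Seifert form of a Seifert surface $S$ is $V(x,y)=\operatorname{lk}(x,y^+)$ on $H_1(S)$, where $y^\pm$ are the push-offs to the two sides. Since $V-V^T$ is the intersection form of $S$ up to sign, $\det(V-V^T)=1$, and $\det(V+V^T)$ is odd. Reversing the orientation of $S$ transposes $V$, because $\operatorname{lk}(x,y^-)=\operatorname{lk}(y,x^+)$. A boundary connected sum of Seifert surfaces has the block sum of the matrices as Seifert matrix.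

A \emph{cobordism} from $L$ to $L'$ is a connected, oriented, properly embedded surface $C\subset S^3\times[0,1]$ with $\partial C=L'\times1-L\times0$. Reflecting $[0,1]$ and reversing the orientation of $C$ gives a cobordism from $L'$ to $L$.

\begin{lemma}\label{lem:exterior}
Let $F$ be a connected, oriented, locally flat, properly embedded surface with nonempty boundary in $B^4$ or in $S^3\times[0,1]$. Then $\nu F\cong F\times D^2$, and $H_1(X_F)\cong\mathbb Z$ is generated by a meridian of $F$. If $F\subset B^4$ has genus $g$ and one boundary component, then $e(X_F)=2g$; if $g=0$, then $H_i(X_F)=0$ for $i\ge2$.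
\end{lemma}

\begin{proof}
An oriented plane bundle over a connected surface with boundary is trivial. The ambient manifold has $H_1=H_2=0$, so Mayer--Vietoris gives an isomorphism $H_1(F\times S^1)\to H_1(F)\oplus H_1(X_F)$. The kernel of the projection to $H_1(F)$ is generated by the fiber, so the fiber generates $H_1(X_F)\cong\mathbb Z$. In $B^4$ we have $1=e(X_F)+e(F)-e(F\times S^1)=e(X_F)+1-2g$, and $H_i(F\times S^1)\cong H_i(F)\oplus H_i(X_F)$ for all $i\ge1$.
\end{proof}

We write $\ell\colon H_1(X_F)\to\mathbb Z$ for the isomorphism taking the positive meridian to $1$. On the exterior $E_K$ of a boundary component it restricts to the linking number with $K$, also denoted $\ell$. A tilde denotes the double cover determined by $\ell\bmod2$, as in $\widetilde E_K$ and $\widetilde X_F$, and $\varphi=\ell/2$ is the resulting homomorphism from the fundamental group of the double cover onto $\mathbb Z$. The boundary of $\widetilde X_F$ contains a circle bundle over $F$ whose fiber is the lift of $\mu^2$, where $\mu$ is a meridian; thus $\varphi(\text{fiber})=1$. A \emph{homology circle} is a connected space with the integral homology of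 $S^1$; knot exteriors and exteriors of disks in $B^4$ are examples.

\subsection{Colorings as characters}

The double branched cover $\Sigma(K)$ is $\widetilde E_K$ with a solid torus glued in whose meridian is the lift of $\mu^2$. The deck transformation $\tau$ acts by $-1$ on $H_1(\Sigma(K))$. Indeed, represent a class by a loop $x$ in $\widetilde E_K$. Its image in $S^3$ bounds a singular oriented surface transverse to $K$, and the preimage of this surface in $\Sigma(K)$ has boundary $x+\tau x$.

\begin{lemma}\label{lem:char}
Let $p>1$ be odd and let $K$ be a knot with a based meridian $\mu$.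
\begin{enumerate}
\item[(a)] A $p$-coloring $\rho$ restricts to a surjection $\pi_1(\widetilde E_K)\to\langle c\rangle=\mathbb Z_p$, which factors through a surjection $\chi_\rho\colon H_1(\Sigma(K))\to\mathbb Z_p$. Every surjection $H_1(\Sigma(K))\to\mathbb Z_p$ is of the form $\chi_\rho$.
\item[(b)] If $\chi_{\rho'}=v\chi_\rho$ with $v\in\mathbb Z_p^\times$, then $\rho'=\Theta\circ\rho$ for some $\Theta\in\operatorname{Aut}(D_p)$.
\item[(c)] If $\rho$ extends over a surface $F$ for $K$, then $\rho|_{\pi_1(\widetilde E_K)}$ extends to a homomorphism $\pi_1(\widetilde X_F)\to\mathbb Z_p$.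
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The composite $\pi_1(E_K)\to D_p\to D_p/\langle c\rangle=\mathbb Z_2$ sends $\mu$ to $1$, so it is $\ell\bmod2$, and $\pi_1(\widetilde E_K)=\rho^{-1}\langle c\rangle$. Thus $\rho$ maps $\pi_1(\widetilde E_K)$ onto $\langle c\rangle$. It kills $\mu^2$, so it factors through $\pi_1(\Sigma(K))$ and then through $H_1(\Sigma(K))$.

Conversely, let $\chi\colon H_1(\Sigma(K))\to\mathbb Z_p$ be onto, and view it on $\pi_1(\widetilde E_K)$. Conjugation by $\mu$ induces $\tau$ on homology, so $\chi(\mu x\mu^{-1})=-\chi(x)$. Hence $\ker\chi$ is normal in $\pi_1(E_K)$. The quotient has order $2p$ and is generated by $\mathbb Z_p$ and the image of $\mu$, which has order two and inverts $\mathbb Z_p$. So the quotient is $D_p$, meridians lie outside $\langle c\rangle$, and the quotient map is a coloring with $\chi_\rho=\chi$.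

(b) The group $\pi_1(E_K)$ is generated by $\pi_1(\widetilde E_K)$ and $\mu$. Let $\rho(\mu)=c^ar$ and $\rho'(\mu)=c^br$. The assignment $\Theta(c)=c^v$, $\Theta(r)=c^{b-va}r$ respects the relations and is onto, so it is an automorphism. It satisfies $\Theta(c^ar)=c^br$ and $\Theta\circ\rho=\rho'$ on $\pi_1(\widetilde E_K)$.

(c) Let $\bar\rho$ be the extension. By Lemma~\ref{lem:exterior}, the composite of $\bar\rho$ with $D_p\to\mathbb Z_2$ is $\ell\bmod2$, so $\bar\rho$ maps $\pi_1(\widetilde X_F)$ into $\langle c\rangle$.
\end{proof}

Call $K$ \emph{uniquely $p$-colorable} if it is $p$-colorable and its $p$-colorings form one orbit under $\operatorname{Aut}(D_p)$. By the lemma this holds if surjections $H_1(\Sigma(K))\to\mathbb Z_p$ exist and any two differ by a unit. For such a knot and a given surface, either all $p$-colorings extend or none does. This property matters because $g_p$ is a minimum over all colorings: a lower bound must hold for each of them.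

\begin{lemma}\label{lem:presentation}
Let $S$ be a Seifert surface for $K$ with Seifert matrix $V$ in a basis $x_1,\dots,x_{2h}$ of $H_1(S)$. Let $x_1^*,\dots,x_{2h}^*$ be the basis of $H_1(S^3\setminus S)$ with $\operatorname{lk}(x_i,x_j^*)=\delta_{ij}$, given by Alexander duality. Lift $S^3\setminus S$ to $\Sigma(K)$. Then $H_1(\Sigma(K))$ is generated by the lifted classes $x_i^*$, with relations $\sum_i(V+V^T)_{ij}\,x_i^*=0$ for $j=1,\dots,2h$. Its order is $|\det(V+V^T)|$.
\end{lemma}

\begin{proof}
Let $Y$ be $S^3$ cut along $S$, so that $\partial Y=S^+\cup_KS^-$. Then $\Sigma(K)=Y_1\cup Y_2$ is the union of two copies, with $S^\pm$ of the first glued to $S^\mp$ of the second, and $\tau$ exchanges them. Since $\partial Y$ is connected and $H_1(\partial Y)=H_1(S^+)\oplus H_1(S^-)$, Mayer--Vietoris presents $H_1(\Sigma(K))$ with generators $(x_i^*)_1,(x_i^*)_2$ and relations $(x_j^+)_1=(x_j^-)_2$, $(x_j^-)_1=(x_j^+)_2$. As $\tau=-1$, the relations $(x_i^*)_2=-(x_i^*)_1$ hold in this group, and we may add them. Eliminating the second set of generators turns both families of relations into $x_j^++x_j^-=0$ in the first copy. Finally $x_j^+=\sum_iV_{ij}x_i^*$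 and $x_j^-=\sum_iV_{ji}x_i^*$.
\end{proof}

\section{The knots}\label{sec:knots}

Fix an odd integer $P=2k+1>1$.

\subsection{The pattern $R$}

We want a slice knot whose colorings are unique, extend over a slice disk, and are nontrivial on a loop of linking number zero.

Let $A\subset\mathbb R^2\subset S^3$ be a flat annulus with core $\alpha$. Let $b$ be an arc with interior disjoint from $A$ that joins the two components of $\partial A$, and let $S$ be the union of $A$ and a band along $b$, twisted so that $S$ is orientable. Then $S$ has connected boundary and $e(S)=-1$, so it has genus one. Let $\beta$ be the closed curve formed by the core of the band and an arc in $A$ crossing $\alpha$ once (Figure~\ref{fig:S}). In the basis $\alpha,\beta$ we have $V_{\alpha\alpha}=0$, since $A$ is flat, and the off-diagonal entries differ by $\pm1$. Inserting into $b$ a loop around a cocore of $A$ changes $\operatorname{lk}(\alpha,\beta^+)$ and $\operatorname{lk}(\beta,\alpha^+)$ by the same amount $\pm1$, and both signs occur. A full twist in the band changes $V_{\beta\beta}$ by $\pm1$ and nothing else. So we can make the off-diagonal entries $k$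 and $k+1$, then make $V_{\beta\beta}=1$, and then transpose if necessary to obtain
\[
V_R=\begin{pmatrix}0&k\\k+1&1\end{pmatrix}.
\]
Put $R=\partial S$. Let $\alpha^*$ be a small loop encircling $A$ at a cocore disjoint from $\beta$, and let $\beta^*$ be a small loop encircling the band. The disk bounded by $\alpha^*$ meets $\alpha$ once and misses $\beta$, and the disk bounded by $\beta^*$ meets $\beta$ once and misses $\alpha$. So, suitably oriented, they form the dual basis of Lemma~\ref{lem:presentation}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]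
\draw[thick] (-1.5,0) ellipse (0.8 and 0.22);
\draw[thick] (3,0.8) ellipse (0.45 and 0.14);
\filldraw[fill=gray!25,even odd rule] (0,0) circle (2) (0,0) circle (1);
\draw[dashed] (0,0) circle (1.5);
\draw[white,line width=14pt] (0,0.8) -- (0,2.2);
\draw[double=gray!25,double distance=8pt] (1.03,0) -- (0.5,0) to[out=180,in=270] (0,0.5) -- (0,2.4) .. controls (0,3.4) and (3,3.4) .. (3,0.5) to[out=270,in=0] (2.5,0) -- (1.97,0);
\draw[dotted,thick] (0.5,0) to[out=180,in=270] (0,0.5) -- (0,2.4) .. controls (0,3.4) and (3,3.4) .. (3,0.5) to[out=270,in=0] (2.5,0) -- (0.5,0);
\draw[thick] (-2.3,0) arc (180:360:0.8 and 0.22);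
\draw[thick] (2.55,0.8) arc (180:360:0.45 and 0.14);
\node at (-3.1,0) {$\eta=\alpha^*$};
\node at (3.85,0.8) {$\beta^*$};
\node at (0,-1.75) {$\alpha$};
\node at (2.75,2.8) {$\beta$};
\end{tikzpicture}
\caption{A genus one surface made of a flat annulus with core $\alpha$ (dashed) and a band passing over it, with the curve $\beta$ (dotted) through the band. The loop $\eta=\alpha^*$ encircles the annulus and $\beta^*$ encircles the band. The surface $S$ is obtained by winding the band around the annulus and twisting it.}\label{fig:S}
\end{figure}

\begin{lemma}\label{lem:cyclic}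
Let $K$ be a knot with Seifert matrix $V_R$ and dual basis $\alpha^*,\beta^*$. Then $H_1(\Sigma(K))$ is cyclic of order $P^2$, generated by $\alpha^*$, and $\beta^*=kP\alpha^*$. For every divisor $p>1$ of $P$ the knot $K$ is uniquely $p$-colorable, and every $p$-coloring has $\chi_\rho(\beta^*)=0$ and $\chi_\rho(\alpha^*)\in\mathbb Z_p^\times$.
\end{lemma}

\begin{proof}
The relations are $P\beta^*=0$ and $P\alpha^*+2\beta^*=0$. Hence $\beta^*=P\beta^*-k\cdot2\beta^*=kP\alpha^*$. The order is $|\det(V_R+V_R^T)|=P^2$. A homomorphism to $\mathbb Z_p$ may send $\alpha^*$ anywhere, it is onto if and only if the image of $\alpha^*$ is a unit, and it kills $kP\alpha^*$ because $p\mid P$.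
\end{proof}

\begin{remark}
The entry $V_{\beta\beta}=1$ is what makes the group cyclic. With $V_{\beta\beta}=0$ the relations are $P\alpha^*=P\beta^*=0$, and there are colorings with $\chi_\rho(\alpha^*)=0$, which would not detect a knot tied into $A$.
\end{remark}

\subsection{The companion $J$}

For a Seifert matrix $V$ and $\omega\in S^1\setminus\{1\}$ put
\[
V(\omega)=(1-\omega)V+(1-\bar\omega)V^T,\qquad \sigma_V(\omega)=\operatorname{sign}V(\omega).
\]
The matrix $V(\omega)$ is Hermitian, and $V(-1)=2(V+V^T)$. We need a genus one knot for which $V(\omega)$ is definite at every root of unity that a coloring can produce. Let $m=P^2$ and let $J$ be a genus one knot with Seifert matrix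
\[
V_J=\begin{pmatrix}1&1\\0&m\end{pmatrix}.
\]
To obtain it, repeat the construction of $S$ with off-diagonal entries $0$ and $1$ and $V_{\beta\beta}=m$, and give $A$ one full twist. Let $J_N$ be the connected sum of $N$ copies of $J$, with $J_0$ the unknot.

\begin{lemma}\label{lem:J}
We have $\sigma_{V_J}(\omega)=2$ for $\omega=-1$ and for every $\omega\ne1$ with $\omega^q=1$, where $q$ is a prime dividing $P$. We have $\sigma_{V_R}(\omega)=0$ for all $\omega\in S^1\setminus\{1\}$. The number $\det(V_J+V_J^T)=4P^2-1$ is prime to $P$.
\end{lemma}

\begin{proof}
Let $x=|1-\omega|^2=(1-\omega)+(1-\bar\omega)>0$. Then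
\[
V_J(\omega)=\begin{pmatrix}x&1-\omega\\1-\bar\omega&mx\end{pmatrix},\qquad\det V_J(\omega)=x(mx-1),
\]
so $V_J(\omega)$ is positive definite when $mx>1$. For $\omega=-1$ we have $x=4$. For $\omega^q=1$, $\omega\ne1$, we have $x\ge4\sin^2(\pi/q)\ge16/q^2$, since $\sin y\ge2y/\pi$ on $[0,\pi/2]$; hence $mx\ge16$. The matrix $V_R(\omega)$ has upper left entry $0$, and its upper right entry $k(1-\omega)+(k+1)(1-\bar\omega)$ has real part $P(1-\operatorname{Re}\omega)\ne0$. So its determinant is negative and its signature is $0$.
\end{proof}

\begin{remark}
With $m=1$ the condition $mx>1$ says that $\omega$ makes an angle greater than $\pi/3$ with $1$. This holds for all nontrivial $q$-th roots of unity when $q=3,5$ and fails for $q\ge7$. The choice $m=P^2$ works for all $q\mid P$ at once. The coprimality of $4P^2-1$ and $P$ is used only in Theorem~\ref{thm:more}(a).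
\end{remark}

\subsection{The satellites $K_N$}

Let $\eta=\alpha^*$. It is an unknot bounding a disk that meets $S$ in a cocore of $A$ and meets $R$ in two points of opposite sign, so $\operatorname{lk}(\eta,R)=0$. Its exterior is a solid torus $E_\eta=S^1\times D^2\supset S$, where $S^1\times\mathrm{pt}$ (with $\mathrm{pt}\in\partial D^2$) is $\mu_\eta$ and $\partial D^2$ is $\lambda_\eta$. We choose the product structure so that there is a closed arc $I_0\subset S^1$ with
\[
R\cap(I_0\times D^2)=I_0\times\{x_1,x_2\},
\]
and so that the same holds over a slightly larger arc. For an oriented knot $L$ let $f_L\colon E_\eta\to\nu L$ be a diffeomorphism with $f_L(\mu_\eta)=\lambda_L$ and $f_L(\lambda_\eta)=\mu_L$. It preserves orientation: on $\partial E_\eta=-\partial\nu\eta$ we have $\mu_\eta\cdot\lambda_\eta=-1$, and on $\partial\nu L$ we have $\lambda_L\cdot\mu_L=-1$. Put $R(L)=f_L(R)$; this is $R$ with the annulus $A$ tied into $L$. For the unknot, $f_{J_0}$ extends to an orientation-preserving diffeomorphism of $S^3$, so $R(J_0)=R$. Define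
\[
K_N=R(J_N).
\]

\begin{lemma}\label{lem:linking}
The map $f_L$ preserves linking numbers of disjoint closed curves in $E_\eta$. Hence $f_L(S)$ is a genus one Seifert surface for $R(L)$ with Seifert matrix $V_R$, and $R(L)$ is uniquely $p$-colorable for every divisor $p>1$ of $P$.
\end{lemma}

\begin{proof}
Let $a,a'\subset E_\eta$ be disjoint curves. The group $H_1(E_\eta\setminus a)$ is generated by $\mu_\eta$ and a meridian $\mu_a$ of $a$, so $a'$ is homologous to $n\mu_\eta+j\mu_a$. Then $\operatorname{lk}(a,a')=j$, because $\mu_\eta$ bounds a disk in $\nu\eta$. Likewise $\operatorname{lk}(f_L(a),f_L(a'))=j$, because $f_L(\mu_\eta)=\lambda_L$ bounds a surface in $E_L$. The last claim is Lemma~\ref{lem:cyclic}.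
\end{proof}

\section{Colored surfaces}\label{sec:surfaces}

Throughout this section $p>1$ divides $P$. A cobordism $C$ is \emph{$p$-colored} if there is a homomorphism $\pi_1(S^3\times[0,1]\setminus C)\to D_p$ that restricts to $p$-colorings at both ends.

\begin{lemma}\label{lem:glue}
Let $C$ be a $p$-colored cobordism of genus $h$ between $L$ and $L'$, with $L$ uniquely $p$-colorable. Then $g_p(L')\le g_p(L)+h$.
\end{lemma}

\begin{proof}
Let $F$ be a $p$-colored surface of genus $g$ for $L$. After composing with an automorphism of $D_p$, the homomorphisms on the complements of $F$ and $C$ agree on $\pi_1(S^3\setminus L)$. By van Kampen's theorem they combine on the complement of $F\cup C$, which is a surface for $L'$ of genus $g+h$.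
\end{proof}

\subsection{A colored disk for $R$}

\begin{proposition}\label{prop:disk}
The knot $R$ bounds a smooth disk $\Delta\subset B^4$ over which every $p$-coloring of $R$ extends.
\end{proposition}

\begin{proof}
Let $B\subset S$ be a thin rectangle around a cocore of the band along $b$. The saddle move along $B$ turns $R$ into the link $R'=\partial(\overline{S\setminus B})$. Retracting the two halves of the band isotopes $R'$ to $\partial A$, which is a two-component unlink because $A$ is planar. Cap it off with two trivial disks. The result $\Delta$ is connected with $e(\Delta)=-1+2=1$, so it is a disk.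

We compute the group of the saddle cobordism $(R\times[0,\tfrac12])\cup(B\times\tfrac12)\cup(R'\times[\tfrac12,1])$. Note that $R\cup B=R'\cup B$, and let $O=S^3\setminus(R\cup B)$. The complement is covered by the open sets
\[
U_0=\big((S^3\setminus R)\times[0,\tfrac12)\big)\cup\big(O\times[0,1]\big),\qquad U_1=\big((S^3\setminus R')\times(\tfrac12,1]\big)\cup\big(O\times[0,1]\big),
\]
which deformation retract vertically onto $S^3\setminus R$ and $S^3\setminus R'$ and intersect in $O\times[0,1]$. The space $S^3\setminus R'$ arises from $O$ by adding the strip $B\setminus R'\cong(0,1)\times[0,1]$, whose second coordinate runs along the cocore. An open neighborhood of the strip is $(0,1)\times(\text{open disk})$, where each disk is transverse to the core of the band and contains a cocore. It meets $O$ in $(0,1)\times(\text{disk}\setminus\text{arc})\simeq S^1$, and the generator is the loop $\beta^*$. So $\pi_1(S^3\setminus R')=\pi_1(O)/\langle\langle\beta^*\rangle\rangle$, and van Kampen's theorem for $U_0\cup U_1$ shows that the group of the cobordism is $\pi_1(S^3\setminus R)/\langle\langle\beta^*\rangle\rangle$.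

Let $\rho$ be a $p$-coloring of $R$. Since $\operatorname{lk}(\beta^*,R)=0$, any based representative of $\beta^*$ lies in $\pi_1(\widetilde E_R)$, and $\rho$ sends it to $\pm\chi_\rho(\beta^*)=0$ by Lemma~\ref{lem:cyclic}. So $\rho$ extends over the saddle. The inclusion of the unlink complement into the complement of the two trivial disks induces an isomorphism of free groups of rank two, so $\rho$ extends over $\Delta$.
\end{proof}

\subsection{Doubling a cobordism of companions}

To pass from $R(L)$ to $R(L')$ we let the two strands $I_0\times\{x_i\}$ follow a cobordism $C$ from $L$ to $L'$. The difficulty is to color the result, since we know nothing about the group of $C$ beyond its abelianization. The abelianization suffices: we map the whole exterior of $C$ into the solid torus $\nu\eta$, whose group is $\mathbb Z$, and pull back a coloring of $R$.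

\begin{lemma}\label{lem:double}
Let $C$ be a smooth cobordism of genus $h$ from $L$ to $L'$. There are a smooth cobordism $F_C$ of genus $2h$ between $R(L)$ and $R(L')$ and a map $\Phi\colon S^3\times[0,1]\setminus F_C\to S^3\setminus R$ that takes meridians to meridians and equals $f_L^{-1}$ on $\nu L\setminus R(L)$ and $f_{L'}^{-1}$ on $\nu L'\setminus R(L')$. The cobordism $F_C$ is $p$-colored.
\end{lemma}

\begin{proof}
\emph{The framing.} Trivializations $\nu C=C\times D^2$ form a torsor over $H^1(C;\mathbb Z)$, and changing the trivialization by a class changes the restriction of $\ell\in H^1(X_C;\mathbb Z)$ to the push-off $C\times\mathrm{pt}$ by that class. Choose the trivialization for which this restriction is zero. At the ends the push-offs are then $\lambda_L$ and $\lambda_{L'}$, so the trivialization agrees with $f_L$ and $f_{L'}$, which identify $L$ and $L'$ with $S^1$.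

\emph{The surface.} Let $I_1=\overline{S^1\setminus I_0}$. Thicken an arc in $C$ from $L$ to $L'$ to a strip $I_1\times[0,1]$ whose ends are the arcs $I_1$ of $L$ and $L'$, and write $C=(I_1\times[0,1])\cup C_0$. Then $\partial C_0=\partial(I_0\times[0,1])$ is a circle and $e(C_0)=-2h-1+2=1-2h$, so $C_0$ has genus $h$. Let $\kappa\colon C\to S^1$ be the projection on the strip and on $\partial C_0$, and extend it over $C_0$ with values in the interval $I_0$ by the Tietze extension theorem. Put
\[
F_C=(\kappa\times\mathrm{id})^{-1}(R)=\big((R\cap(I_1\times D^2))\times[0,1]\big)\cup\big(C_0\times\{x_1,x_2\}\big)\subset C\times D^2 .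
\]
It arises from the annulus $R\times[0,1]$ by replacing the two disks $I_0\times\{x_i\}\times[0,1]$ with copies of $C_0$. So it is connected and orientable of genus $2h$, with ends $R(L)$ and $R(L')$.

\emph{The map.} On $C\times D^2\setminus F_C$ let $\Phi=\kappa\times\mathrm{id}$, with values in $E_\eta\setminus R$. Write $\nu\eta=B^2\times\partial D^2$ with $\partial B^2=S^1$. We extend $\Phi$ from $C\times\partial D^2$ over $X_C$ with values in $\nu\eta$. The $B^2$-coordinate extends by Tietze. The $\partial D^2$-coordinate is the projection $C\times\partial D^2\to\partial D^2$. Its class in $H^1(C\times\partial D^2;\mathbb Z)$ is $1$ on the fiber and $0$ on $C\times\mathrm{pt}$, so it is the restriction of $\ell$. A map $X_C\to S^1$ representing $\ell$ is therefore homotopic to the projection on $C\times\partial D^2$, and the homotopy extension property gives the extension.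

\emph{The coloring.} Let $\rho_R$ be a $p$-coloring of $R$. The map $\pi_1(E_\eta\setminus R)\to\pi_1(S^3\setminus R)$ is onto, since filling in $\nu\eta$ attaches a $2$-handle and a $3$-handle. So $\rho_R\circ\Phi_*$ is onto $D_p$ at each end, and it sends meridians to reflections.
\end{proof}

\begin{corollary}\label{cor:collapse}
For every knot $L$ there is a map $c_L\colon S^3\setminus R(L)\to S^3\setminus R$, equal to $f_L^{-1}$ on $\nu L\setminus R(L)$, such that every $p$-coloring of $R(L)$ is $\rho_R\circ(c_L)_*$ for some $p$-coloring $\rho_R$ of $R$.
\end{corollary}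

\begin{proof}
Take $C=L\times[0,1]$ and restrict $\Phi$ to one end. This exhibits one coloring $\rho_R\circ(c_L)_*$. By Lemma~\ref{lem:linking} every other one is $(\Theta\circ\rho_R)\circ(c_L)_*$ with $\Theta\in\operatorname{Aut}(D_p)$.
\end{proof}

\subsection{Sum cobordisms and upper bounds}

Let $K$ be a knot and let $G\subset B^4$ be a smooth surface of genus $j$ for a knot $L$. The boundary connected sum of pairs $(S^3\times[0,1],K\times[0,1])\,\natural\,(B^4,G)$, taken along $S^3\times1$, is a smooth cobordism of genus $j$ from $K$ to $K\#L$, which we call a \emph{sum cobordism}. In particular $g_4(K\#L)\le g_4(K)+j$.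

\begin{lemma}\label{lem:sum}
If $K$ is $p$-colorable, the sum cobordism is $p$-colored.
\end{lemma}

\begin{proof}
The two complements meet in the complement of an unknotted arc in a $3$-ball, so the group of the cobordism is the amalgam of $\pi_1(S^3\setminus K)$ and $\pi_1(B^4\setminus G)$ over the infinite cyclic group generated by a meridian $\mu$. Take a $p$-coloring $\rho$ on the first factor and $x\mapsto\rho(\mu)^{\ell(x)}$ on the second. They agree on $\mu$. The restriction to the lower end is $\rho$. The restriction to the upper end sends meridians to reflections, and it is onto because it equals $\rho$ on the subgroup $\pi_1(S^3\setminus K)$ of $\pi_1(S^3\setminus(K\#L))$.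
\end{proof}

\begin{proposition}\label{prop:upper}
We have $g_p(K_0)=0$ and $g_p(K_{N+1})\le g_p(K_N)+2$. Hence $g_p(K_N)\le2N$, and this bound is realized by a smooth surface.
\end{proposition}

\begin{proof}
The first claim is Proposition~\ref{prop:disk}, as $K_0=R$. The pushed-in genus one Seifert surface of $J$ gives a sum cobordism of genus one from $J_N$ to $J_{N+1}$. Lemma~\ref{lem:double} turns it into a smooth $p$-colored cobordism of genus two between $K_N$ and $K_{N+1}$, and Lemma~\ref{lem:glue} applies.
\end{proof}

\section{Twisted signatures}\label{sec:signatures}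

\subsection{Definitions and standard facts}

A \emph{character} of a space $Z$ is a homomorphism $\psi\colon H_1(Z;\mathbb Z)\to U(1)$. It defines a rank one local system $\mathbb C_\psi$; for connected $Z$ with universal cover $\widehat Z$, the groups $H_*(Z;\mathbb C_\psi)$ are the homology of $\mathbb C\otimes_{\mathbb Z[\pi_1Z]}C_*(\widehat Z)$, where $\pi_1Z$ acts on $\mathbb C$ through $\psi$. We call $Z$ \emph{$\psi$-acyclic} if all these groups vanish. We use the following facts.
\begin{enumerate}
\item[(H1)] If $Z$ is connected and $\psi$ is nontrivial, then $H_0(Z;\mathbb C_\psi)=0$.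
\item[(H2)] If $Z$ is a finite complex, then $\sum_i(-1)^i\dim H_i(Z;\mathbb C_\psi)=e(Z)$.
\item[(H3)] If $\psi$ is nontrivial on the factor $S^1$, then $Y\times S^1$ is $\psi$-acyclic, by the K\"unneth formula and the acyclicity of $S^1$, which follows from (H1) and (H2).
\item[(H4)] For a compact oriented $n$-manifold, $H_i(Z;\mathbb C_\psi)\cong H^{n-i}(Z,\partial Z;\mathbb C_\psi)$, and this is the dual space of $H_{n-i}(Z,\partial Z;\mathbb C_{\bar\psi})$.
\item[(H5)] If $Z=Z_1\cup Z_2$ is a union of manifolds along a common part of their boundaries and $\Gamma$ is an abelian group, then homomorphisms $H_1(Z_i)\to\Gamma$ that agree on $H_1(Z_1\cap Z_2)$ are restrictions of one homomorphism $H_1(Z)\to\Gamma$, by the Mayer--Vietoris sequence for $H^1(\,\cdot\,;\Gamma)$.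
\end{enumerate}

Let $Z$ be a compact oriented $4$-manifold. On $H_2(Z;\mathbb C_\psi)\cong H^2(Z,\partial Z;\mathbb C_\psi)$ there is the Hermitian intersection form $(a,b)\mapsto\langle a\cup\bar b,[Z,\partial Z]\rangle$, where $\bar b$ has coefficients in $\mathbb C_{\bar\psi}$. It may be degenerate. Its signature is $\operatorname{sgn}^\psi(Z)$, and $\operatorname{sgn}(Z)$ is the case of trivial $\psi$. Complex conjugation shows $\operatorname{sgn}^{\bar\psi}=\operatorname{sgn}^\psi$, so conventions that exchange $\psi$ and $\bar\psi$ do not matter. If $\psi=\omega^{\ell}$ for some $\ell\colon H_1(Z)\to\mathbb Z$ with infinite cyclic cover $Z_\infty$ and deck generator $T$, we write $\mathbb C_\omega$ and $\operatorname{sgn}^\omega$. On classes represented by transverse cycles $x,y$ in $Z_\infty$ the form is $\sum_i(x\cdot T^iy)\,\omega^{\pm i}$, with the sign fixed by the conventions.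
\begin{enumerate}
\item[(S1)] Classes coming from $\partial Z$ lie in the radical of the form. For trivial $\psi$ and $Z\subset Z'$ of codimension zero, intersection numbers may be computed in $Z'$.
\item[(S2)] \emph{Novikov additivity.} $\operatorname{sgn}^\psi$ is additive under gluing along whole boundary components.
\item[(S3)] \emph{Acyclic gluing.} Let $Z=Z_1\cup_YZ_2$, where $Y\subset\partial Z_i$ is a compact codimension zero submanifold of the boundaries, and suppose $Y$ is $\psi$-acyclic. By Mayer--Vietoris $H_2(Z;\mathbb C_\psi)=H_2(Z_1;\mathbb C_\psi)\oplus H_2(Z_2;\mathbb C_\psi)$. The sum is orthogonal, since classes can be pushed into the disjoint interiors. So $\operatorname{sgn}^\psi$ is additive.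
\item[(S4)] \emph{Closed manifolds.} If $Z$ is closed and connected, then $\operatorname{sgn}^\psi(Z)=\operatorname{sgn}(Z)$.
\end{enumerate}
For smooth $Z$, (S4) is the index theorem for flat bundles (Atiyah--Singer; Atiyah--Patodi--Singer \cite{APS}). A topological $Z$ becomes smoothable after connected sum with Chern's manifold $*\mathbb{CP}^2$, if the Kirby--Siebenmann invariant $ks(Z)$ is nonzero, and then with copies of $S^2\times S^2$ \cite[\S8.6]{FQ}. These summands are simply connected, so $\psi$ is trivial on them, and by (S2) they change $\operatorname{sgn}^\psi$ and $\operatorname{sgn}$ by the same amount.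

\subsection{Acyclicity}

The manifolds that we want to glue meet along knot exteriors and their double covers, which have boundary, so (S2) does not apply. To use (S3) we need characters for which these pieces are acyclic. We get them by multiplying the character of the coloring by $t^\varphi$ for a transcendental unit complex number $t$. Let $C_d\subset U(1)$ be the group of $d$-th roots of unity.

\begin{lemma}\label{lem:acyclic}
Let $Z$ be a connected space homotopy equivalent to a finite complex, with an isomorphism $\ell\colon H_1(Z;\mathbb Z)\to\mathbb Z$. Let $\widetilde Z$ be its double cover and $\varphi=\ell/2$ on $\pi_1(\widetilde Z)$. Let $d>1$ be a power of a prime $q$, let $\chi\colon\pi_1(\widetilde Z)\to C_d$ be any homomorphism, let $s,t\in S^1$ be transcendental, and put $\psi=\chi\cdot t^\varphi$. Then $H_i(\widetilde Z;\mathbb C_\psi)=0$ and $H_i(Z;\mathbb C_s)=0$ for $i\le1$. If $Z$ is a homology circle, this holds for all $i$.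
\end{lemma}

\begin{proof}
Call $i$ \emph{good} if $i\le1$ or if $Z$ is a homology circle. Let $\mathbb F$ be $\mathbb F_q$ or $\mathbb Q$, and let $Z_\infty$ be the infinite cyclic cover with deck generator $T$.

\emph{Step 1: $H_i(Z_\infty;\mathbb F)$ is finite-dimensional for good $i$.} The sequence $0\to C_*(Z_\infty;\mathbb F)\xrightarrow{T-1}C_*(Z_\infty;\mathbb F)\to C_*(Z;\mathbb F)\to0$ gives the exact sequence
\[
H_1(Z_\infty;\mathbb F)\xrightarrow{T-1}H_1(Z_\infty;\mathbb F)\to H_1(Z;\mathbb F)\to H_0(Z_\infty;\mathbb F)\xrightarrow{0}H_0(Z_\infty;\mathbb F).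
\]
The map $H_1(Z;\mathbb F)=\mathbb F\to H_0(Z_\infty;\mathbb F)=\mathbb F$ is onto, hence injective, so $T-1$ is onto on $H_1(Z_\infty;\mathbb F)$. For a homology circle and $i\ge2$ we have $H_i(Z;\mathbb F)=0$, so $T-1$ is onto on $H_i(Z_\infty;\mathbb F)$. These are finitely generated modules over the principal ideal domain $\mathbb F[T^{\pm1}]$. As $T-1$ is not onto on a nonzero free module, they are torsion, hence finite-dimensional over $\mathbb F$. Also $H_0(Z_\infty;\mathbb F)=\mathbb F$.

\emph{Step 2: the claim for $Z$.} With $\mathbb F=\mathbb Q$ we get $H_i(Z;\mathbb Q(T))=H_i(Z_\infty;\mathbb Q)\otimes_{\mathbb Q[T^{\pm1}]}\mathbb Q(T)=0$. Extend scalars along the field embedding $\mathbb Q(T)\to\mathbb C$, $T\mapsto s$.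

\emph{Step 3: the claim for $\widetilde Z$.} The space $Z_\infty$ is also the infinite cyclic cover of $\widetilde Z$ determined by $\varphi$, with deck generator $u=T^2$. By Step 1, $H_i(\widetilde Z;\mathbb F_q(u))=0$ for good $i$, for the local system $u^\varphi$. Let $\zeta=e^{2\pi i/d}$. For $d=q^r$ the cyclotomic polynomial $\sum_{j=0}^{q-1}x^{jq^{r-1}}$ takes the value $q$ at $x=1$, so $\mathbb Z[\zeta]/(1-\zeta)=\mathbb F_q$, and $1-\zeta$ generates a prime ideal of $\mathbb Z[\zeta][u^{\pm1}]$. The localization $\mathcal O$ at this ideal is a Noetherian local domain with nonzero principal maximal ideal, that is, a discrete valuation ring. Its residue field is $\mathbb F_q(u)$ and its fraction field is $\mathbb Q(\zeta)(u)$. Let $\mathcal C$ be a complex of finitely generated free $\mathcal O$-modules computing the homology of $\widetilde Z$ for the character $\chi\cdot u^\varphi$ with values in $\mathcal O^\times$. Modulo $1-\zeta$ this character becomes $u^\varphi$. By the universal coefficient theorem $H_i(\mathcal C)\otimes\mathbb F_q(u)$ embeds in $H_i(\widetilde Z;\mathbb F_q(u))=0$, so $H_i(\mathcal C)=0$ by Nakayama's lemma.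 Localizing gives $H_i(\widetilde Z;\mathbb Q(\zeta)(u))=0$, and we extend scalars along $\mathbb Q(\zeta)(u)\to\mathbb C$, $u\mapsto t$.
\end{proof}

Transcendence is used only to embed the function fields in $\mathbb C$. Prime power order is used only to make $\chi$ trivial modulo a prime ideal; this is why the lower bound will use a single prime $q$ dividing $p$.

\begin{lemma}\label{lem:betti}
Let $F$ be a surface of genus $g$ for a knot, and let $\psi$ and $s$ be as in Lemma~\ref{lem:acyclic} for $Z=X_F$. Then $\dim H_2(\widetilde X_F;\mathbb C_\psi)=4g$ and $\dim H_2(X_F;\mathbb C_s)=2g$. Hence $|\operatorname{sgn}^\psi(\widetilde X_F)|\le4g$ and $|\operatorname{sgn}^s(X_F)|\le2g$.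
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:acyclic}, $H_0=H_1=0$. By (H4), $H_4(\widetilde X_F;\mathbb C_\psi)\cong H^0(\widetilde X_F,\partial\widetilde X_F;\mathbb C_\psi)=0$, and $H_3(\widetilde X_F;\mathbb C_\psi)$ is dual to $H_1(\widetilde X_F,\partial\widetilde X_F;\mathbb C_{\bar\psi})$. This group lies between $H_1(\widetilde X_F;\mathbb C_{\bar\psi})$ and $H_0(\partial\widetilde X_F;\mathbb C_{\bar\psi})$. The first vanishes by Lemma~\ref{lem:acyclic} applied to $\bar\chi$ and $\bar t$. The second vanishes by (H1): $\partial\widetilde X_F$ is connected because $\partial X_F$ is connected and contains a meridian, and $\bar\psi$ sends the fiber to a root of unity times $\bar t$, which is not $1$. So (H2) gives $\dim H_2=e(\widetilde X_F)=2e(X_F)=4g$. For $X_F$ the fiber acts by $s\ne1$, and the same steps give $\dim H_2=e(X_F)=2g$.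
\end{proof}

\begin{lemma}\label{lem:transfer}
Let $F$ be a surface for a knot, let $s\in S^1$, $t=s^2$ and $\psi_0=t^\varphi$. Then $\operatorname{sgn}^{\psi_0}(\widetilde X_F)=\operatorname{sgn}^s(X_F)+\operatorname{sgn}^{-s}(X_F)$.
\end{lemma}

\begin{proof}
Let $\pi\colon\widetilde X_F\to X_F$ be the covering. Since $\ell=2\varphi$ on $\widetilde X_F$, we have $\pi^*\mathbb C_s\cong\mathbb C_{\psi_0}\cong\pi^*\mathbb C_{-s}$. The deck transformation preserves orientation, and with its canonical lift to $\pi^*\mathbb C_s$ it acts on $H^2(\widetilde X_F,\partial;\mathbb C_{\psi_0})$ as an isometric involution. So the $\pm1$-eigenspaces are orthogonal. Now $\mathbb C_{-s}=\mathbb C_s\otimes\mathbb C_{-1}$, and the deck transformation acts by $-1$ on the trivializing section of $\pi^*\mathbb C_{-1}$; thus the canonical lift to $\pi^*\mathbb C_{-s}$ is the negative of the first lift. By transfer, $\pi^*$ maps $H^2(X_F,\partial;\mathbb C_{\pm s})$ isomorphically onto the invariants of the corresponding lift, that is, onto the $\pm1$-eigenspace. It multiplies the form by $2$, because $\pi_*[\widetilde X_F,\partial]=2[X_F,\partial]$.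
\end{proof}

\subsection{Filling circle bundles}

After gluing two surface exteriors along a knot exterior, the remaining boundary is a circle bundle over a closed surface. To apply (S4) we must cap it off by a manifold over which the characters extend and which has no signature.

\begin{lemma}\label{lem:fill}
Let $M$ be an oriented $3$-manifold that is a circle bundle over a closed connected oriented surface $\widehat F$. Let $w\colon H_1(M)\to\mathbb Z$ take the fiber to $1$, and let $\chi\colon H_1(M)\to C_d$ be a homomorphism. Then there are a handlebody $H$ and a fiber-preserving homeomorphism $M\cong\partial H\times S^1$ such that $w$ and $\chi$ extend over $H\times S^1$. Moreover $\operatorname{sgn}^\psi(H\times S^1)=0$ if $\psi$ is trivial or is nontrivial on the fiber.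
\end{lemma}

\begin{proof}
In $H_1(M)$ the Euler number times the fiber is zero. The fiber has infinite order, so the bundle is trivial. Sections form a torsor over $H^1(\widehat F;\mathbb Z)$, and changing the section by a class changes $w|_{\widehat F}$ by that class; choose the section with $w|_{\widehat F}=0$. In genus zero take $H=B^3$. Otherwise identify $C_d$ with $\mathbb Z_d$ and lift $\chi|_{\widehat F}$ to an integral class, which is possible as $H_1(\widehat F)$ is free. By duality it is the intersection number with $ny_0$, where $n\in\mathbb Z$ and $y_0$ is primitive, hence represented by a nonseparating simple closed curve. Choose $H$ with $\partial H=\widehat F$ so that $y_0$ bounds a disk in $H$. The map $H_1(\widehat F)\to H_1(H)$ is onto, and the intersection form vanishes on its kernel, which contains $y_0$. So $\chi|_{\widehat F}$ kills the kernel and descends to $H_1(H)$. On $H_1(H\times S^1)=H_1(H)\oplus\mathbb Z$ both $w$ and $\chi$ are now defined. If $\psi$ is nontrivial on the fiber, use (H3). If $\psi$ is trivial, $H_2(H\times S^1)=H_1(H)\otimes H_1(S^1)$ comes from the boundary, and (S1) applies.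
\end{proof}

\subsection{Pushed-in Seifert surfaces}

Signatures enter the argument through one explicit computation.

\begin{lemma}[Viro, Kauffman--Taylor]\label{lem:pushed}
There is a universal sign $\varepsilon=\pm1$ with the following property. If $G\subset B^4$ is a pushed-in Seifert surface with Seifert matrix $V$, then $\operatorname{sgn}^\omega(X_G)=\varepsilon\,\sigma_V(\omega)$ for all $\omega\in S^1\setminus\{1\}$. Moreover $\pi_1(X_G)\cong\mathbb Z$.
\end{lemma}

\begin{proof}
Let $G\times[-1,1]\subset S^3=\partial\mathcal B$ be a bicollar of the Seifert surface in the boundary of a $4$-ball $\mathcal B$. Fold it by identifying $(x,a)$ with $(x,-a)$. The quotient is $B^4$, the fold $G\times0$ becomes the pushed-in surface, and the image of $G\times[0,1]$ is the trace of the push; cutting along the trace undoes the folding. Removing a neighborhood of the fold leaves a ball, again called $\mathcal B$, and $X_G$ is obtained from it by gluing $G_+=G\times[\delta,1]$ to $G_-=G\times[-1,-\delta]$. The infinite cyclic cover is $\bigcup_iT^i\mathcal B$, with $(x,a)\in G_+\subset T^i\mathcal B$ glued to $(x,-a)\in G_-\subset T^{i+1}\mathcal B$.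 It is a chain of balls meeting in connected sets, so it is simply connected, and $\pi_1(X_G)\cong\mathbb Z$.

Since $H_1(\mathcal B)=H_2(\mathcal B)=0$, Mayer--Vietoris gives $H_2(X_G;\mathbb C_\omega)\cong H_1(G;\mathbb C)$. For a $1$-cycle $x$ in $G$ and a level $a\in(\delta,1)$ put $x_\pm=x\times(\pm a)$, and let $c_\pm(x)$ be $2$-chains in $\mathcal B$ with boundary $x_\pm$ and otherwise in the interior. Then $z(x)=c_+(x)-Tc_-(x)$ is a cycle in the cover, and it corresponds to $x$. Represent a second class $y$ using a level $a'>a$. Then $z(x)$ meets the translates of $z(y)$ only in the interiors of the balls, where the intersection number of two chains is $\varepsilon$ times the linking number of their boundaries. The curve $y_+$ lies above $x_+$ and $x_-$, and $y_-$ lies below them. Therefore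
\begin{align*}
\varepsilon\,z(x)\cdot z(y)&=\operatorname{lk}(x_+,y_+)+\operatorname{lk}(x_-,y_-)=V(x,y)+V(y,x),\\
\varepsilon\,z(x)\cdot Tz(y)&=-\operatorname{lk}(x_-,y_+)=-V(x,y),\\
\varepsilon\,z(x)\cdot T^{-1}z(y)&=-\operatorname{lk}(x_+,y_-)=-V(y,x),
\end{align*}
and the other translates of $z(y)$ are disjoint from $z(x)$. So the form is $\varepsilon V(\omega)$ or $\varepsilon V(\bar\omega)$. These are complex conjugate Hermitian matrices, and they have the same signature.
\end{proof}

\subsection{The model case: no coloring}

The next proposition is needed later, and its proof is the lower bound in miniature: glue the unknown exterior to a known one along an acyclic piece, fill, apply (S4), and compare with the Betti number.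

\begin{proposition}\label{prop:model}
Let $F$ be a surface for a knot $K$ with Seifert matrix $V$, and let $s\in S^1$ be transcendental. Then $\operatorname{sgn}^s(X_F)=\varepsilon\,\sigma_V(s)$. Consequently $|\operatorname{sign}(V+V^T)|\le2g_4(K)$, and if $V=V_R$, then $\operatorname{sgn}^{\psi_0}(\widetilde X_F)=0$ for $\psi_0=t^\varphi$, $t=s^2$.
\end{proposition}

\begin{proof}
Let $G$ be a pushed-in Seifert surface with matrix $V$, and let $\widehat F=F\cup G\subset S^4=B^4\cup-B^4$. Its exterior is $X_F\cup_{E_K}(-X_G)$, and the homomorphisms $\ell$ glue by (H5). As $E_K$ is $s$-acyclic by Lemma~\ref{lem:acyclic}, (S3) gives $\operatorname{sgn}^s(X_{\widehat F})=\operatorname{sgn}^s(X_F)-\operatorname{sgn}^s(X_G)$. Fill the boundary by Lemma~\ref{lem:fill}, with $w=\ell$ and $\chi$ trivial, to get a closed manifold $Z$. By (S2), (S4) and (S2) again,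
\[
\operatorname{sgn}^s(X_F)-\operatorname{sgn}^s(X_G)=\operatorname{sgn}^s(Z)=\operatorname{sgn}(Z)=\operatorname{sgn}(X_{\widehat F})+\operatorname{sgn}(H\times S^1)=0,
\]
where $\operatorname{sgn}(X_{\widehat F})=0$ by (S1), since $H_2(S^4)=0$. Lemma~\ref{lem:pushed} gives the first claim.

The matrix $V(-1)=2(V+V^T)$ is nonsingular, so $\sigma_V$ is constant near $-1$. Transcendental numbers are dense in $S^1$, so for $s$ near $-1$ Lemma~\ref{lem:betti} gives $|\operatorname{sign}(V+V^T)|=|\operatorname{sgn}^s(X_F)|\le2g(F)$. The last claim follows from Lemma~\ref{lem:transfer}, the first claim for $s$ and $-s$, and $\sigma_{V_R}=0$ (Lemma~\ref{lem:J}).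
\end{proof}

\section{The lower bound}\label{sec:lower}

Fix a prime $q$ dividing $P$ and a transcendental $s\in S^1$; then $t=s^2$ is transcendental. We view homomorphisms on $H_1(\Sigma(K))$ as characters of $\widetilde E_K$.

\begin{proposition}\label{prop:lower}
Let $K=K_N$, let $\theta\colon H_1(\Sigma(K))\to C_q$ be onto, and let $F$ be a surface of genus $g$ for $K$. Suppose that $\theta$ extends to a homomorphism $\chi\colon H_1(\widetilde X_F)\to C_d$, where $d$ is a power of $q$ and $C_q\subset C_d$. Then $\operatorname{sgn}^\psi(\widetilde X_F)=4\varepsilon N$ for $\psi=\chi\cdot t^\varphi$, and $g\ge N$.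
\end{proposition}

In the model case the known manifold was the exterior of a pushed-in Seifert surface. That surface is never colored, so we need another $4$-manifold $Q$ whose boundary contains $\widetilde E_K$, over which the characters extend, and whose signatures we can compute. We start from $\widetilde X_\Delta$, which is acyclic and has $\widetilde E_R$ in its boundary, and we perform the satellite operation on the boundary by attaching two copies of a manifold $W$. A second difference is that the ordinary signature of the closed manifold is not accessible, because $\widetilde E_K$ is not acyclic for trivial coefficients. We compare $\psi$ instead with $\psi_0=t^\varphi$, for which $\widetilde E_K$ is acyclic; by (S4) the two signatures of the closed manifold agree.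

\begin{proof}
Write $L=J_N$.

\emph{Step 1: the manifold $W$.} Let $G$ be a pushed-in Seifert surface of $L$ whose matrix is the block sum of $N$ copies of $V_J$. Let $Z_0$ be $B^4$ with a $0$-framed $2$-handle $D^2\times D^2$ attached along $L$, let $\widehat G$ be the union of $G$ and the core $D^2\times0$, and let $W$ be the exterior of $\widehat G$ in $Z_0$. Then
\[
W=X_G\cup(D^2\times S^1\times I),
\]
glued along $\partial D^2\times S^1\times I$, where $\partial D^2$ is $\lambda_L$ and $S^1$ is $\mu_L$. The boundary of $W$ consists of the circle bundle $\partial\nu\widehat G$ and the $0$-surgery $E_L\cup U$, where $U$ is a solid torus with meridian $\lambda_L$ and core isotopic to $\mu_L$. We need three properties.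
\begin{enumerate}
\item[(W1)] $H_1(W)=\mathbb Z$, generated by $\mu_L$, which is homologous to the fiber of $\partial\nu\widehat G$. Indeed $H_1(W)=H_1(X_G)/\langle\lambda_L\rangle$, and $\lambda_L$ is null-homologous in $E_L\subset X_G$.
\item[(W2)] $\operatorname{sgn}^\omega(W)=2\varepsilon N$ for $\omega\in C_q\setminus\{1\}$. Indeed $D^2\times S^1\times I$ and $\partial D^2\times S^1\times I$ are acyclic by (H3), so $\operatorname{sgn}^\omega(W)=\operatorname{sgn}^\omega(X_G)$ by (S3); apply Lemmas~\ref{lem:pushed} and~\ref{lem:J}.
\item[(W3)] The form on $H_2(W;\mathbb C)$ is zero by (S1), since $H_2(Z_0)=\mathbb Z$ is generated by $[\widehat G]$, whose square is the framing $0$.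
\end{enumerate}

\emph{Step 2: the common part of $\widetilde E_R$ and $\widetilde E_K$.} We have $E_R=E_{R\cup\eta}\cup\nu\eta$ and, via $f_L$, $E_K=E_{R\cup\eta}\cup E_L$ with $\mu_\eta=\lambda_L$ and $\lambda_\eta=\mu_L$. By Lemma~\ref{lem:linking} the linking numbers with $R$ and with $K$ agree on $E_{R\cup\eta}$. So both double covers restrict to the same double cover $\widetilde E_{R\cup\eta}$, with the same $\varphi$. Since $\operatorname{lk}(\eta,R)=0$, the homomorphism $\ell$ vanishes on $H_1(\nu\eta)$, generated by $\lambda_\eta$, and on $H_1(E_L)$, generated by $\mu_L$. Both pieces therefore lift to two copies: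
\[
\widetilde E_R=\widetilde E_{R\cup\eta}\cup\nu\tilde\eta_1\cup\nu\tilde\eta_2,\qquad \widetilde E_K=\widetilde E_{R\cup\eta}\cup E_L^{(1)}\cup E_L^{(2)} .
\]
The map $H_1(\widetilde E_{R\cup\eta})\to H_1(\widetilde E_K)$ is onto. In the Mayer--Vietoris sequence the two gluing tori lie in different copies of $E_L$, so the map on $H_0$ is injective, and $H_1(\widetilde E_K)$ is generated by the images of the pieces; and $H_1(E_L^{(i)})$ is generated by $\mu_L$, which lies in the gluing torus.

Identify $\langle c\rangle\subset D_q$ with $C_q$ by $c\mapsto e^{2\pi i/q}$. By Lemma~\ref{lem:char}(a) and Corollary~\ref{cor:collapse}, $\theta=\chi_\rho$ with $\rho=\rho_R\circ(c_L)_*$ for a $q$-coloring $\rho_R$ of $R$. By Proposition~\ref{prop:disk} and Lemma~\ref{lem:char}(c), $\chi_{\rho_R}$ extends to $\chi_\Delta\colon H_1(\widetilde X_\Delta)\to C_q$. As $c_L$ is the identity on $E_{R\cup\eta}$, the characters $\chi_\Delta$ and $\theta$ agree on $\widetilde E_{R\cup\eta}$. Put $\omega_i=\chi_\Delta(\tilde\eta_i)$. The lifts $\tilde\eta_1,\tilde\eta_2$ represent $\alpha^*$ and $-\alpha^*$ in some order, so $\omega_2=\bar\omega_1$, and $\omega_i\ne1$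 by Lemma~\ref{lem:cyclic}. Also $\varphi(\tilde\eta_i)=0$.

\emph{Step 3: the manifold $Q$.} Let
\[
Q=\widetilde X_\Delta\cup_{\nu\tilde\eta_1\sqcup\nu\tilde\eta_2}\big(W^{(1)}\sqcup W^{(2)}\big),
\]
where $\nu\tilde\eta_i\subset\widetilde E_R\subset\partial\widetilde X_\Delta$ is glued to $U\subset\partial W^{(i)}$ by a homeomorphism with $\mu_\eta\mapsto\lambda_L$ and $\lambda_\eta\mapsto\mu_L$. Such a homeomorphism exists because meridian goes to meridian. It reverses orientation: on $\partial\nu\eta$ we have $\mu_\eta\cdot\lambda_\eta=1$, while $\partial U=-\partial E_L=\partial\nu L$ as oriented surfaces, and there $\lambda_L\cdot\mu_L=-1$. So $Q$ is oriented compatibly with $\widetilde X_\Delta$, $W^{(1)}$ and $W^{(2)}$. The gluing replaces each $\nu\tilde\eta_i$ in the boundary by a copy of $E_L$, attached as in Step 2. Hence, as oriented manifolds,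
\[
\partial Q=\big(\widetilde E_K\cup(\Delta\times S^1)\big)\sqcup\partial\nu\widehat G^{(1)}\sqcup\partial\nu\widehat G^{(2)} .
\]
On $\widetilde X_\Delta$ take the pair $(\chi_\Delta,\varphi)$. On $W^{(i)}$, using (W1), send $\mu_L$ to $(\omega_i,0)\in C_d\times\mathbb Z$. These agree on $\nu\tilde\eta_i$, where $\lambda_\eta$ is parallel to the core, so by (H5) they glue to a pair $(\chi,\varphi)$ on $Q$. On $\widetilde E_{R\cup\eta}$ this pair equals $(\theta,\varphi)$, which is the restriction of the pair on $\widetilde X_F$. By the surjectivity in Step 2 the two pairs agree on all of $\widetilde E_K$.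

\emph{Step 4: the signatures of $Q$.} The exterior $X_\Delta$ is a homology circle, so $\widetilde X_\Delta$ is acyclic for $\psi$ and for $\psi_0$ by Lemma~\ref{lem:acyclic}. For $\psi$, the solid tori $\nu\tilde\eta_i$ are acyclic by (H3), since $\omega_i\ne1$. So (S3) and (W2) give $\operatorname{sgn}^\psi(Q)=\operatorname{sgn}^{\omega_1}(W)+\operatorname{sgn}^{\omega_2}(W)=4\varepsilon N$. For $\psi_0$, the coefficients are trivial on $W^{(i)}$, and the solid tori are not acyclic. But $H_2(\nu\tilde\eta_i;\mathbb C)=0$, and $H_1(\nu\tilde\eta_i;\mathbb C)\to H_1(W^{(i)};\mathbb C)$ is an isomorphism by (W1). Mayer--Vietoris gives $H_2(Q;\mathbb C_{\psi_0})=H_2(W^{(1)};\mathbb C)\oplus H_2(W^{(2)};\mathbb C)$. The form vanishes by (W3) and because the two copies are disjoint, so $\operatorname{sgn}^{\psi_0}(Q)=0$.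

\emph{Step 5: closing up.} Let $\Pi=\widetilde X_F\cup_{\widetilde E_K}(-Q)$. The pairs $(\chi,\varphi)$ glue by (H5). By Lemma~\ref{lem:acyclic}, $\widetilde E_K$ is acyclic for $\psi$ and $\psi_0$, so both signatures are additive by (S3). The boundary of $\Pi$ has three components. The first is $(F\times S^1)\cup(\Delta\times S^1)$, a circle bundle over the closed surface $F\cup\Delta$, whose fiber is the lift of $\mu_K^2$; there $\varphi=1$ and $\chi=\theta(\text{fiber})=1$. Fill it by Lemma~\ref{lem:fill} with $w=\varphi$. Both $\psi$ and $\psi_0$ send the fiber to $t\ne1$. The other two are the bundles $\partial\nu\widehat G^{(i)}$. Fill them by Lemma~\ref{lem:fill} with $w$ the map to $H_1(W)=\mathbb Z$ and with the trivial homomorphism to $C_d$. The pair $(\chi,\varphi)=(\omega_i^w,0)$ extends because $w$ does. Here $\psi$ sends the fiber to $\omega_i\ne1$, and $\psi_0$ is trivial on the filling. The pairs glue over the resulting closed connected manifold $\Pi'$, and by (S2) the contributions are as follows.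
\begin{center}
\begin{tabular}{lccl}
piece & $\operatorname{sgn}^\psi$ & $\operatorname{sgn}^{\psi_0}$ & reason\\
\hline
$\widetilde X_F$ & unknown & $0$ & Proposition~\ref{prop:model}, Lemma~\ref{lem:linking}\\
$-Q$ & $-4\varepsilon N$ & $0$ & Step 4\\
three fillings & $0$ & $0$ & Lemma~\ref{lem:fill}
\end{tabular}
\end{center}
By (S4), $\operatorname{sgn}^\psi(\Pi')=\operatorname{sgn}(\Pi')=\operatorname{sgn}^{\psi_0}(\Pi')$. Hence $\operatorname{sgn}^\psi(\widetilde X_F)-4\varepsilon N=0$, and Lemma~\ref{lem:betti} gives $4N\le4g$.
\end{proof}

\section{Disks}\label{sec:disks}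

For a surface of positive genus nothing forces $\theta$ to extend, and for the pushed-in Seifert surface of $K_N$ it does not, since there $H_1(\widetilde X_F)=\mathbb Z$ is generated by the fiber. For a disk the situation is different. Let $F$ be a locally flat disk for a knot $K$, and let $\Sigma_F=\widetilde X_F\cup_{F\times S^1}(F\times D^2)$ be the double branched cover of $B^4$ along $F$. Its boundary is $\Sigma(K)$, and $H_1(\Sigma_F)=H_1(\widetilde X_F)/\langle\text{fiber}\rangle$.

\begin{lemma}\label{lem:half}
The group $H_1(\Sigma_F)$ is finite, and the kernel of $H_1(\Sigma(K))\to H_1(\Sigma_F)$ has order $|H_1(\Sigma(K))|^{1/2}$.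
\end{lemma}

\begin{proof}
Write $X=X_F$ and $\Sigma=\Sigma(K)$. Transfer and projection give a short exact sequence $0\to C_*(X)\to C_*(\widetilde X)\to C_*(X)\to0$ of complexes over $\mathbb F_2$. As $X$ is a homology circle, $H_i(\widetilde X;\mathbb F_2)=0$ for $i\ge2$. In
\[
0\to H_1(X)\to H_1(\widetilde X)\to H_1(X)\to H_0(X)\to H_0(\widetilde X)\to H_0(X)\to0
\]
the last map is an isomorphism, so $H_1(X)\to H_0(X)$ is onto, hence an isomorphism, and $H_1(\widetilde X;\mathbb F_2)=\mathbb F_2$. Rational Betti numbers are at most those over $\mathbb F_2$, and $\varphi(\text{fiber})=1$, so $\widetilde X$ is a rational homology circle with $H_1(\widetilde X;\mathbb Q)$ spanned by the fiber. By Mayer--Vietoris $H_i(\Sigma_F;\mathbb Q)=0$ for $i\ge1$. Since $H_2(\Sigma)\cong H^1(\Sigma)=0$, we have an exact sequence of finite groups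
\[
0\to H_2(\Sigma_F)\to H_2(\Sigma_F,\Sigma)\to H_1(\Sigma)\to H_1(\Sigma_F)\to H_1(\Sigma_F,\Sigma)\to0 .
\]
Duality and universal coefficients give $|H_2(\Sigma_F,\Sigma)|=|H^2(\Sigma_F)|=|H_1(\Sigma_F)|$ and $|H_1(\Sigma_F,\Sigma)|=|H^3(\Sigma_F)|=|H_2(\Sigma_F)|$. So the kernel, of order $|H_2(\Sigma_F,\Sigma)|/|H_2(\Sigma_F)|$, and the image, of order $|H_1(\Sigma_F)|/|H_1(\Sigma_F,\Sigma)|$, have the same order.
\end{proof}

\begin{proposition}\label{prop:nonslice}
For $N\ge1$ the knot $K_N$ is not topologically slice.
\end{proposition}

\begin{proof}
Suppose $F$ is a locally flat disk for $K=K_N$. Let $q$ be a prime dividing $P$ and let $\theta\colon H_1(\Sigma(K))=\mathbb Z/P^2\to C_q$ be onto. By Lemma~\ref{lem:half} the kernel of $H_1(\Sigma(K))\to H_1(\Sigma_F)$ is the subgroup of order $P$, which consists of the multiples of $P$. So $\theta$ descends to the image $I\subset H_1(\Sigma_F)$. Since $U(1)$ is divisible, $\theta$ extends from the $q$-primary part of $I$ to the $q$-primary part of $H_1(\Sigma_F)$, with values in $C_d$ for a power $d$ of $q$. Extend it trivially on the part of order prime to $q$, where $\theta|_I$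 is trivial. Pulling back to $\widetilde X_F$ and applying Proposition~\ref{prop:lower} gives $0\ge N$.
\end{proof}

\begin{remark}
The hypothesis that $p$ is square-free belongs to the question, and in our proofs it enters only through Theorem~\ref{thm:slice}; the constructions use $p\mid P$, and the lower bound uses one prime factor of $p$. To see what can go wrong for disks without it, take $p=P^2$. The slice knot $R$ is $P^2$-colorable by Lemmas~\ref{lem:char} and~\ref{lem:cyclic}, and $\chi_\rho\colon\mathbb Z/P^2\to\mathbb Z_{P^2}$ is injective. If $\rho$ extended over a disk $F$, then $\chi_\rho$ would factor through $H_1(\Sigma_F)$ by Lemma~\ref{lem:char}(c) and would kill a subgroup of order $P>1$. So no $P^2$-coloring of $R$ extends over a disk.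
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (1) and the unique colorability in (2) are Lemma~\ref{lem:linking}. The extension in (2) and the upper bound in (3) are Proposition~\ref{prop:upper}. For the lower bound, let $\rho$ be a $p$-coloring of $K_N$ that extends over a surface $F$ of genus $g$. Choose a prime $q\mid p$ and let $\theta$ be the composite of $\chi_\rho$ with the surjection $\mathbb Z_p\to C_q$, $1\mapsto e^{2\pi i/q}$. By Lemma~\ref{lem:char}(c), $\theta$ extends over $\widetilde X_F$ with values in $C_q$, and Proposition~\ref{prop:lower} gives $g\ge N$.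
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}]
Recall that $g_4(K_N)=1$ for $N\ge1$, by Corollary~\ref{cor:answer} or Proposition~\ref{prop:nonslice}.

(c) Apply Theorem~\ref{thm:main} with $P=p_1p_2\cdots p_r$. Each $p_i$ is a square-free divisor of $P$, and $K=K_N$ depends only on $P$ and $N$.

(b) Let $P=p$ and $a_N=g_p(K_N)$. Then $a_0=0$, $a_N\ge N$ and $a_{N+1}\le a_N+2$, by Theorem~\ref{thm:main} and Proposition~\ref{prop:upper}. Given $n\ge1$, let $N$ be minimal with $a_N\ge n$; it exists because $a_n\ge n$. Then $N\ge1$ and $a_{N-1}\le n-1$, so $n\le a_N\le n+1$.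

(a) To raise the four-genus without creating new colorings, we add copies of $J$, which has signature and whose determinant is prime to $p$. Let $P=p$, $N=n+g\ge1$, $K_{N,j}=K_N\#J_j$ and $h(j)=g_4(K_{N,j})$.

\emph{Four-genus.} A Seifert matrix of $K_{N,j}$ is the block sum of $V_R$ and $j$ copies of $V_J$. By Lemma~\ref{lem:J} at $\omega=-1$ its symmetrization has signature $2j$, so $h(j)\ge j$ by Proposition~\ref{prop:model}. Sum cobordisms give $h(j+1)\le h(j)+1$, and $h(0)=1$, so $h(j)\le j+1$. Thus $h(g-1)\in\{g-1,g\}$. If $h(g-1)=g$, take $j=g-1$. Otherwise $g\le h(g)\le h(g-1)+1=g$, and we take $j=g$. In both cases $g_4(K_{N,j})=g$ and $j\le g$. Put $K=K_{N,j}$.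

\emph{Colorings.} By Lemmas~\ref{lem:presentation} and~\ref{lem:cyclic}, $H_1(\Sigma(K))$ is the direct sum of $\mathbb Z/p^2$ and a group of order $(4p^2-1)^j$, which is prime to $p$. Every homomorphism to $\mathbb Z_p$ kills the second summand, so surjections exist and differ by units, and $K$ is uniquely $p$-colorable.

\emph{Dihedral genus.} The pushed-in genus $j$ Seifert surface of $J_j$ gives a sum cobordism of genus $j$ between $K_N$ and $K$, which is $p$-colored by Lemma~\ref{lem:sum}. Both ends are uniquely $p$-colorable, so Lemma~\ref{lem:glue} applies in both directions. It gives $g_p(K)\le2N+j<\infty$ and $N\le g_p(K_N)\le g_p(K)+j$, so $g_p(K)\ge N-j\ge N-g=n$.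

For $g\ge1$, taking $n>g$ gives a $p$-admissible knot with $g_4(K)=g<g_p(K)$. For $g=0$ equality always holds by Theorem~\ref{thm:slice}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{APS} Atiyah, Patodi and Singer, \emph{Spectral asymmetry II}.

\bibitem{CK} Patricia Cahn and Alexandra Kjuchukova, \emph{The Dihedral Genus of a Knot}, arXiv:1812.10842 (2018).

\bibitem{FQ} Freedman and Quinn, \emph{Topology of 4-Manifolds}.

\end{thebibliography}
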